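# Tail entropy of polynomial maps is $O(1/|\log\varepsilon|)$ in every dimension

## 1. Guessing the rate at which tail entropy vanishes

Take a polynomial map $f$ of a compact set $M\subset\mathbb R^m$, and fix an orbit. Among the orbits that stay within $\varepsilon$ of it for $n$ steps, how many can be told apart by an observer with arbitrarily fine resolution? The number grows at some exponential rate in $n$, and this rate, made uniform over the fixed orbit, is the tail entropy $h^*(f,\varepsilon)$. It measures the complexity that is invisible at scale $\varepsilon$. How fast does it go to $0$ as $\varepsilon\to0$?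

For $m=1$ the rate of convergence to zero of polynomial maps is in $1/|\log\varepsilon|$. The answer one would first guess is that this persists for all $m$, with a constant that grows with $m$. The reason is that $1/|\log\varepsilon|$ is what Jensen's formula produces: a holomorphic function that is controlled on a disc of fixed radius $\rho$ can be complicated on a disc of radius $\varepsilon$ only up to an excess of order $1/\log(\rho/\varepsilon)$. The guess turns out to be right. But the obvious ways to use holomorphy give a rate that does not depend on $\varepsilon$ at all, and most of the lecture is about that obstacle.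

Here are the definitions. Let $M$ be a compact metric space with distance $d$ and $f:M\to M$ continuous.

**Definition 1 (spanning sets).** For $\Lambda\subset M$, $\delta>0$, $n\in\mathbb N$, a set $K\subset M$ is $(n,\delta)$-spanning $\Lambda$ if every $x\in\Lambda$ has some $y\in K$ with $d(f^ix,f^iy)<\delta$ for $i=0,\dots,n-1$. The minimal cardinality of such a set is $r_n(f,\Lambda,\delta)$. Put
$$h(f,\Lambda,\delta)=\limsup_n\tfrac1n\log r_n(f,\Lambda,\delta),\qquad h(f,\Lambda)=\lim_{\delta\to0}h(f,\Lambda,\delta).$$

**Definition 2 (tail entropy).** With $B_n(x,\varepsilon)=\{y:d(f^ix,f^iy)\le\varepsilon,\ 0\le i<n\}$,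
$$h^*(f,\varepsilon)=\lim_{\delta\to0}\limsup_{n\to\infty}\frac1n\log\sup_{x\in M}r_n\big(f,B_n(x,\varepsilon),\delta\big).$$

**Definition 3 (local entropy).** With $\Phi_\varepsilon(x)=\{y:d(f^ix,f^iy)\le\varepsilon\ \text{for all } i\ge0\}$, put $h_{\rm loc}(f,\varepsilon)=\sup_{x\in M}h(f,\Phi_\varepsilon(x))$. The map is $h$-expansive if $h_{\rm loc}(f,\varepsilon)=0$ for some $\varepsilon>0$.

Three remarks will be used constantly. First, $r_n$ does not decrease when $\delta$ decreases, so each limit over $\delta\to0$ is a supremum. Second, call $E$ an $(n,\delta)$-separated set if $\max_{i<n}d(f^iy,f^iy')\ge\delta$ for distinct $y,y'\in E$. A maximal $(n,\delta)$-separated subset of $\Lambda$ is $(n,\delta)$-spanning $\Lambda$, because a point that it failed to serve could be added to it. Third, $\Phi_\varepsilon(x)\subset B_n(x,\varepsilon)$ for all $n$, so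
$$h_{\rm loc}(f,\varepsilon)\le h^*(f,\varepsilon).\tag{1}$$

**Example.** Let $f$ be the shift on $\{0,1\}^{\mathbb N}$ with $d(x,y)=2^{-\min\{i:\,x_i\ne y_i\}}$. If $\varepsilon<1$, then $y\in B_n(x,\varepsilon)$ forces $y_i=x_i$ for $i<n$. Choose $k\ge1$ with $2^{-k}<\delta$. Two points that agree in their first $n-1+k$ symbols stay within $2^{-k}$ during $n$ steps, so $2^{k-1}$ points span $B_n(x,\varepsilon)$, whatever $n$ is. Hence $h^*(f,\varepsilon)=0$ for $\varepsilon<1$, and $\Phi_\varepsilon(x)=\{x\}$. For $\varepsilon\ge1$ the Bowen ball is the whole space and $h^*(f,\varepsilon)=\log2$.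

Now let $M\subset\mathbb R^m$ be a compact domain, that is, the closure of a bounded connected open set, with the Euclidean distance. A polynomial map of $M$ is the restriction to $M$ of a polynomial map $P:\mathbb R^m\to\mathbb R^m$ with $P(M)\subset M$. The problem comes from David Burguet, Gang Liao and Jiagang Yang, "Asymptotic $h$-expansiveness rate of $C^\infty$ maps", arXiv:1404.1771 (2014). Two facts are given. In dimension one, for each polynomial map $f$ of a compact interval there are $C_f,\varepsilon_f>0$ with $h^*(f,\varepsilon)\le C_f/|\log\varepsilon|$ for $0<\varepsilon<\varepsilon_f$. In higher dimensions there exist polynomial maps that are not $h$-expansive, and some even satisfy $\limsup_{\varepsilon\to0}h_{\rm loc}(f,\varepsilon)|\log\varepsilon|>0$. The question is whether the bound $h^*(f,\varepsilon)\le C_f/|\log\varepsilon|$ for $0<\varepsilon<\varepsilon_f$, with constants depending on $f$, holds for every $m\ge2$, every compact domain $M\subset\mathbb R^m$ and every polynomial map $f$ of $M$.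

## 2. Maps that do not fold, and a periodic orbit that folds

**Affine maps.** Let $f(x)=Ax+c$ map a compact domain $M$ into itself, and let $M$ contain the ball of radius $s$ about $x_0$. For $|v|<s$ the points $f^n(x_0+v)$ and $f^n(x_0)$ lie in $M$, so $|A^nv|\le\operatorname{diam}M$. Hence $\|A^n\|\le C:=\operatorname{diam}(M)/s$ for all $n$. A finite set $K\subset M$ such that every point of $M$ is within distance less than $\delta/C$ of $K$ is then $(n,\delta)$-spanning $M$ for all $n$. So $h^*(f,\varepsilon)=0$.

**Monotone interval maps.** Let $f:[0,1]\to[0,1]$ be monotone, and cut $[0,1]$ into $k$ intervals of length less than $\delta$. The preimages of these intervals under $f^i$ are intervals, since $f^i$ is monotone. So they cut $[0,1]$ at no more than $k-1$ places, and the common refinement for $i=0,\dots,n-1$ has at most $n(k-1)+1$ pieces. On one piece each $f^i$ with $i<n$ varies by less than $\delta$. Thus $r_n\le n(k-1)+1$, and again $h^*=0$.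

In these two families nothing is hidden at small scales. The natural next test is a map that folds. Let $\ell(x)=4x(1-x)$ on $[0,1]$, and let
$$F(x_1,\dots,x_m)=(\ell(x_1),\dots,\ell(x_m))\quad\text{on }[0,1]^m .$$
A point close to the fold $\frac12$ has a mirror image with the same future. To hide this choice of two inside an $\varepsilon$-Bowen ball, and to make the choice again and again, the orbit has to come back to within about $\varepsilon$ of the fold. If it is at distance about $2^{-q}$ from the fold and distances double, it needs about $q$ steps. This suggests one bit per $q\approx\log_2(1/\varepsilon)$ steps in each coordinate. The following computation makes this exact and shows that the guessed order cannot be improved: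
$$\liminf_{\varepsilon\to0}h_{\rm loc}(F,\varepsilon)\,|\log\varepsilon|\ge m(\log2)^2.\tag{2}$$

**Step 1: passing to the tent map, where everything is linear.** Let $T(t)=2t$ for $t\le\frac12$ and $T(t)=2-2t$ for $t\ge\frac12$. Let $\phi(t)=\sin^2(\pi t/2)$, a homeomorphism of $[0,1]$. Then $4\phi(t)(1-\phi(t))=\sin^2(\pi t)$. This is $\phi(2t)$, and also $\phi(2-2t)$, so $\ell\circ\phi=\phi\circ T$. Moreover $\phi'(t)=\frac\pi2\sin\pi t$, so $\phi'\le\frac\pi2$ everywhere. On $[\frac13,\frac23]$ we have $\phi'\ge\frac\pi2\cdot\frac{\sqrt3}2\ge1$.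

**Step 2: building two inverse branches of $T^q$ near the fold.** Let $q\ge2$ and $\eta=\frac1{2(2^q-1)}\le\frac16$. Then $2^q\eta=\eta+(2^q-1)\eta=\frac12+\eta$. Put
$$I=[\tfrac12-\eta,\tfrac12+\eta]\subset[\tfrac13,\tfrac23],\qquad g_\pm(s)=\tfrac12\pm2^{-q}s .$$
For $s\in I$ write $b=2^{-q}s$. Then $0<b\le2^{-q}(\frac12+\eta)=\eta$, so $g_\pm(I)\subset I$. We compute $T(g_\pm(s))=1-2b$. As $b\le\frac14$, this is at least $\frac12$, so $T^2(g_\pm(s))=4b$. From there on the orbit doubles:
$$T(g_\pm(s))=1-2b,\qquad T^i(g_\pm(s))=2^ib\quad(2\le i\le q),\tag{3}$$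
because $2^{i-1}b\le2^{q-1}b=s/2\le\frac12$ for $i\le q$. In particular $T^q\circ g_\pm=\mathrm{id}_I$. The point $t_0=\frac12+\eta$ satisfies $g_+(t_0)=\frac12+2^{-q}(\frac12+\eta)=\frac12+\eta=t_0$, hence $T^qt_0=t_0$.

**Step 3: one orbit for each word.** For $w\in\{+,-\}^N$ put $y_w=g_{w_1}\circ\dots\circ g_{w_N}(t_0)$. Then $T^{jq}y_w=g_{w_{j+1}}\circ\dots\circ g_{w_N}(t_0)\in I$ for $j\le N$, and $T^{Nq}y_w=t_0$.

For example, if $q=3$, then $\eta=\frac1{14}$ and $t_0=\frac47=\frac{32}{56}$, with orbit $\frac{32}{56},\frac{48}{56},\frac{16}{56},\frac{32}{56}$. For the word $+-$ we get $g_-(t_0)=\frac37$ and $y_{+-}=\frac12+\frac3{56}=\frac{31}{56}$, with orbit $\frac{31}{56},\frac{50}{56},\frac{12}{56},\frac{24}{56}=\frac37$. The differences are $\frac1{56},\frac2{56},\frac4{56},\frac8{56}$, and the last is $\frac17=2\eta$. One step later the two orbits coincide, since $T(\frac37)=T(\frac47)=\frac67$.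

**Step 4: all these orbits stay close to that of $t_0$.** At time $jq$ with $j\le N$ both points are in $I$, so they differ by at most $2\eta$. At time $jq+i$ with $1\le i<q$ and $j<N$, let $s,s'\in I$ be the positions of the two orbits at time $(j+1)q$. The positions at time $jq$ are $g_\pm(s)$ and $g_+(s')$, and (3) shows that the difference at time $jq+i$ is $2^i\cdot2^{-q}|s-s'|\le2\eta$. From time $Nq$ on the orbits coincide. So $|T^iy_w-T^it_0|\le2\eta$ for all $i\ge0$, and after applying $\phi$ the distance is at most $\pi\eta$.

**Step 5: different words are told apart.** Let $w\ne w'$ first differ at index $j+1$. At time $jq$ the two points lie in $I$ on opposite sides of $\frac12$, at distance $2^{-q}(s+s')\ge2\cdot2^{-q}(\frac12-\eta)\ge\frac23\,2^{-q}$. Since $\phi'\ge1$ on $I$, after applying $\phi$ the distance is at least $\delta_q:=\frac23\,2^{-q}$.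

**Step 6: counting in $m$ coordinates.** Let $x=(\phi(t_0),\dots,\phi(t_0))$ and suppose $\sqrt m\,\pi\eta\le\varepsilon$. For every $N$ the $2^{mN}$ points $(\phi(y_{w^1}),\dots,\phi(y_{w^m}))$ lie in $\Phi_\varepsilon(x)$ by Step 4. Any two of them are at least $\delta_q$ apart at some time less than $Nq$, by Step 5 in a coordinate where the words differ. If $\delta\le\delta_q/2$, one point of an $(Nq,\delta)$-spanning set cannot serve two of them. So $r_{Nq}(F,\Phi_\varepsilon(x),\delta)\ge2^{mN}$, and hence
$$h_{\rm loc}(F,\varepsilon)\ge\frac{m\log2}q .$$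
For $\varepsilon$ small take $q=\big\lceil\log_2\big(1+\frac{\pi\sqrt m}{2\varepsilon}\big)\big\rceil$. Then $2^q-1\ge\frac{\pi\sqrt m}{2\varepsilon}$, which says $\sqrt m\,\pi\eta\le\varepsilon$. Since $q\log2=|\log\varepsilon|+O(1)$, this gives (2).

## 3. Three theorems

Write $|\cdot|$ for the Euclidean (Hermitian) norm on $\mathbb R^m\subset\mathbb C^m$ and $B_s=\{u\in\mathbb C^m:|u|<s\}$. Extend a polynomial map $P$ of $\mathbb R^m$ to $\mathbb C^m$. For $M\subset\mathbb R^m$ compact and $\rho>0$ put
$$L_\rho=\max\Big(1,\ \sup\{\|DP(z)\|:z\in\mathbb C^m,\ \operatorname{dist}(z,M)\le\rho\}\Big)<\infty .$$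

**Theorem 1.** Let $M\subset\mathbb R^m$ be compact, $m\ge1$, and let $f=P|_M$ be a polynomial map with $P(M)\subset M$. For all $0<\varepsilon<\rho$,
$$h^*(f,\varepsilon)\le m\log\Big(1+\frac{\log L_\rho}{\log(\rho/\varepsilon)}\Big)\le\frac{m\log L_\rho}{\log(\rho/\varepsilon)} .$$
In particular, taking $\rho=\frac12$, we get $h^*(f,\varepsilon)\le C_f/|\log\varepsilon|$ for $0<\varepsilon<\frac14$, with $C_f=1+2m\log L_{1/2}$.

So the question has the answer yes. The connectedness of the interior of $M$ is not needed.

**Theorem 2.** Let $f:M\to M$, where either (a) $M\subset\mathbb R^m$ is compact, and $f$ is the restriction of a map that is real-analytic on a neighborhood of $M$ (for example polynomial), or (b) $M$ is a compact real-analytic manifold without boundary of dimension $m$ with a Riemannian distance, and $f$ is real-analytic. Let $R(f)=\max\big(0,\lim_p\frac1p\log\max_M\|Df^p\|\big)$. Then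
$$\limsup_{\varepsilon\to0}h^*(f,\varepsilon)\,|\log\varepsilon|\le m\,R(f)<\infty .$$

**Theorem 3.** Let $F(x_1,\dots,x_m)=(4x_1(1-x_1),\dots,4x_m(1-x_m))$ on $[0,1]^m$. Then $R(F)=2\log2$ and
$$m(\log2)^2\le\liminf_{\varepsilon\to0}h_{\rm loc}(F,\varepsilon)|\log\varepsilon|\le\limsup_{\varepsilon\to0}h^*(F,\varepsilon)|\log\varepsilon|\le2m\log2 .$$

So the rate $1/|\log\varepsilon|$ cannot be improved in any dimension, and the factor $mR(f)$ in Theorem 2 is optimal up to a universal factor at most $2/\log2$. Nothing here says that the constant $1$ in front of $mR(f)$ is optimal.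

## 4. Plurisubharmonic functions, Monge–Ampère mass, and volumes of analytic sets

An upper semicontinuous function $v:U\to[-\infty,\infty)$ on an open set $U\subset\mathbb C^m$, not identically $-\infty$ on a component, is plurisubharmonic (psh) if its restriction to each complex line is subharmonic or $\equiv-\infty$. Examples are $|u|^2$ and $\log|u|$. We use these elementary properties. Being psh is local. Positive combinations and maxima of finitely many psh functions are psh. If $v$ is psh and finite everywhere and $G$ is holomorphic, then $v\circ G$ is psh. Finally, psh functions satisfy the maximum principle.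

Put $dd^c=\frac i\pi\partial\bar\partial$ and $\omega=\frac i2\partial\bar\partial|u|^2$, the standard form. Then $dd^c|u|^2=\frac2\pi\omega$. For $m=1$, $dd^cv=\frac1{2\pi}\Delta v\,dx\,dy$, and $dd^c\log|u|$ is the unit mass at $0$. For smooth $v$,
$$(dd^cv)^m=\Big(\frac2\pi\Big)^mm!\,\det\Big(\frac{\partial^2v}{\partial u_j\partial\bar u_k}\Big)\,dV .\tag{4}$$

**Fact 1 (Bedford–Taylor, Acta Math. 149, 1982).** For continuous psh functions $v_1,\dots,v_m$ the product $dd^cv_1\wedge\dots\wedge dd^cv_m$ is a well-defined positive measure. It is symmetric, multilinear and local, and it agrees with the usual form for smooth functions. In particular, expanding $(dd^cA+dd^cB)^m$ and dropping positive terms, $(dd^c(A+B))^m\ge(dd^cA)^m$ for continuous psh $A,B$.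

**Fact 2 (mass depends only on the behavior at infinity).** If $\varphi,\psi$ are continuous psh on $\mathbb C^m$ and $\varphi=\psi$ off a compact set, then $\int_{\mathbb C^m}(dd^c\varphi)^m=\int_{\mathbb C^m}(dd^c\psi)^m$ whenever these are finite, and one is finite if the other is. Indeed, by telescoping, $(dd^c\varphi)^m-(dd^c\psi)^m=dd^c\big((\varphi-\psi)S\big)$ with $S=\sum_{k=0}^{m-1}(dd^c\varphi)^k\wedge(dd^c\psi)^{m-1-k}$. This current has compact support. Let $\chi$ be a smooth compactly supported function equal to $1$ near the support of $\varphi-\psi$. Testing against $\chi$ gives $\int(\varphi-\psi)\,S\wedge dd^c\chi=0$, because $dd^c\chi=0$ near the support of $\varphi-\psi$.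

**Fact 3 (the logarithm has mass one).** $\int_{\mathbb C^m}\big(dd^c\log^+(|u|/r)\big)^m=1$. To check it, let $v(u)=g(|u|^2)$ be smooth and write $t=|u|^2$. The matrix $g'(t)\delta_{jk}+g''(t)\bar u_ju_k$ has eigenvalues $g'$ ($m-1$ times) and $g'+tg''$. In polar coordinates a radial function is integrated against $\frac{\pi^m}{(m-1)!}t^{m-1}dt$. So (4) gives
$$\int_{|u|<s}(dd^cv)^m=2^mm\int_0^{s^2}(tg')^{m-1}(tg')'\,dt=\big(2s^2g'(s^2)\big)^m .$$
Now let $h$ be the convolution of $\tau\mapsto\frac12(\tau-2\log r)^+$ with a smooth even compactly supported probability density. It is smooth, convex and increasing, constant for very negative $\tau$, and equal to $\frac12(\tau-2\log r)$ for large $\tau$. So $v(u)=h(\log|u|^2)$ is smooth and psh, and it equals $\log(|u|/r)$ for large $|u|$. Here $tg'(t)=h'(\log t)=\frac12$ for large $t$, so $v$ has total mass $1$. Fact 2 transfers this to $\log^+(|u|/r)$.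

**Fact 4 (Wirtinger).** The $2m$-volume of an $m$-dimensional complex submanifold of $\mathbb C^N$ is $\frac1{m!}\int\omega_N^m$, where $\omega_N$ is the standard form of $\mathbb C^N$. For instance, the graph $\{(u,2u):|u|<s\}\subset\mathbb C^2$ has area $\int_{|u|<s}(1+4)\,\omega=5\pi s^2$.

**Fact 5 (Lelong; see Chirka, Complex Analytic Sets, §15).** If $A$ is a closed analytic subset of pure dimension $m$ of an open ball of radius $s$ in $\mathbb C^N$, and $A$ contains the center, then $\mathrm{vol}_{2m}(A)\ge\frac{\pi^m}{m!}s^{2m}$. Equality holds for a complex $m$-plane through the center.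

## 5. Orbit graphs, and volume bounds whose rate ignores $\varepsilon$

Facts 4 and 5 suggest Gromov's volume argument for holomorphic maps. Fix $x\in M$, let $x_i=f^i(x)$, and move the orbit to the origin: $f_i(u)=P(x_i+u)-P(x_i)$, a holomorphic map with $f_i(0)=0$. A point $y\in B_n(x,\varepsilon)$ becomes a sequence $u_i=f^i(y)-x_i$ with $|u_i|\le\varepsilon$ and $u_{i+1}=f_i(u_i)$. Let $r>\varepsilon$, $F_0=\mathrm{id}$, $F_{i+1}=f_i\circ F_i$, and
$$D=\{u\in\mathbb C^m:|F_i(u)|<r,\ 0\le i<n\},\qquad\Gamma=\{(u,F_1(u),\dots,F_{n-1}(u)):u\in D\}\subset\mathbb C^{mn}.$$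
Separated orbits are points of the complex manifold $\Gamma$ at mutual distance at least $\delta$. Around each of them, Lelong's bound reserves a volume that does not depend on $n$. So the number of separated orbits is at most a constant times $\mathrm{vol}(\Gamma)$, and everything hinges on an upper bound for this volume whose growth rate in $n$ is $O(1/|\log\varepsilon|)$.

The first approach is to bound derivatives. Let $L=L_\rho$ with $r<\rho$. On $D$ the chain rule gives $\|DF_i\|\le L^i$, hence $F_i^*\omega\le L^{2i}\omega$. Since $D\subset B_r$,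
$$\mathrm{vol}(\Gamma)=\frac1{m!}\int_D\Big(\sum_{i<n}F_i^*\omega\Big)^m\le\frac{\pi^mr^{2m}}{m!}\Big(\sum_{i<n}L^{2i}\Big)^m .$$
If $L>1$, the growth rate of the right side is $2m\log L$. The small radius $r\approx\varepsilon$ enters as a prefactor, and $\frac1n\log$ erases it.

The second approach is to use holomorphy through Jensen's formula. Let us see it for $m=1$ and one iterate. For a continuous subharmonic $v\ge0$ near $\{|u|\le R\}$ with $\mu=dd^cv$, the difference of the mean values of $v$ on the circles of radii $R$ and $r$ is $\int_r^R\mu(B_t)\frac{dt}t\ge\mu(B_r)\log(R/r)$. Take $v=\log^+(|f_0|/r)$ with $|f_0(u)|\le L|u|$. Then $v\le\log(LR/r)$ on $|u|=R$, and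
$$\mu(B_r)\le\frac{\log(LR/r)}{\log(R/r)}=1+\frac{\log L}{\log(R/r)} .\tag{5}$$
This is the factor we want. Its meaning is as follows: $\log^+(|w|/r)$ is the average over $|v|=r$ of $\log|w-v|-\log r$. So $\mu(B_r)$ is the average over the circle $|v|=r$ of the number of solutions $u\in B_r$ of $f_0(u)=v$.

How do we pass to $n$ iterates? Applying Jensen once to $F_n$ does not help. For $P(z)=4z(1-z)$ and $x=0$ we have $F_n=P^n$. A real $u<0$ has $P(u)<0$ and $|P(u)|=4|u|(1+|u|)$. So at $u=-R$ the iterates first grow at least like $4^j$, and then $4|P(u)|\ge(4|u|)^2$ makes $\log|F_n(-R)|$ at least $c\,2^n$ for some $c=c(R)>0$ and all large $n$. The upper bound for $\log^+(|F_n|/r)$ on $|u|=R$ that must be divided by $\log(R/r)$ is therefore at least of order $2^n$. We divide by $\log(R/r)$ once, and the growth rate stays at least $\log2$, whatever $\varepsilon$ is.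

Using (5) once per iterate, by counting preimages of preimages, does not work directly either, because (5) is an average over the circle $|v|=r$. The preimages that it counts lie inside $B_r$, not on the circle, and for them the bound is false. If $f_i(u)=u^2$ (that is, $P(z)=z^2$, $M=[0,1]$, $x=0$), each $v$ with $0<|v|<r^2$ has two preimages in $B_r$, while the right side of (5) tends to $1$ as $r\to0$. A pointwise count doubles at every step.

So what is needed is an object whose estimate can be started afresh at every iterate. In (5) the starting function was $\log^+(|u|/r)$, and all that mattered was that it is psh, nonnegative, and exactly logarithmic from radius $R$ on. The pullback $g$ is no longer exactly logarithmic there. Let us make it so by force: replace $g$ by $\max(g,\,d\log(|u|/r))$ for $|u|<R$ and by $d\log(|u|/r)$ beyond. On $B_r$ the logarithm is negative, so nothing changes where $D$ lives. Near $|u|=R$ the logarithm must win, and this holds as soon as $d$ is slightly larger than the right side of (5). The price per iterate is the factor $d$.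

Here is a toy case with $m=1$, $f_0(u)=2u$, $L=2$. Then $g=\log^+(2|u|/r)$. With $d=1+\frac{\log2}{\log(R/r)}$ the difference $g-d\log(|u|/r)=\log2-(d-1)\log(|u|/r)$ for $\frac r2\le|u|\le R$ is positive exactly when $|u|<R$, and it vanishes at $|u|=R$. So the glued function is $\log^+(2|u|/r)$ up to radius $R$ and $d\log(|u|/r)$ beyond. It carries mass $1$ on the circle $|u|=r/2$ and the extra mass $d-1$ on the circle $|u|=R$, far away from $B_r$.

One more ingredient is needed. The function $\log^+(|F_n|/r)$ alone counts solutions of $F_n=v$, not volume of $\Gamma$. Adding a small term $a|u|^2$ at each iterate makes the potential contain $a\sum_{i<n}|F_i|^2$, whose Monge–Ampère measure is the volume of the orbit graph up to a constant. The cost vanishes as $a\to0$, and $a$ may go to $0$ after $n\to\infty$.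

## 6. Restarting the logarithm at every iterate

**Proposition 4.** Let $\rho>0$, $L\ge1$, and let $f_0,\dots,f_{n-1}:B_\rho\to\mathbb C^m$ be holomorphic with $|f_i(u)|\le L|u|$. Let $0<\varepsilon<r<R<\rho$, $0<\delta\le2(r-\varepsilon)$, $a>0$, and
$$\beta=1+\frac{\log L+2aR^2}{\log(R/r)} .$$
Let $\mathcal E$ be a set of sequences $(u_0,\dots,u_{n-1})\in(\mathbb C^m)^n$ with $u_{i+1}=f_i(u_i)$ for $0\le i\le n-2$ and $|u_i|\le\varepsilon$ for all $i$, and such that $\max_i|u_i-u_i'|\ge\delta$ for distinct elements of $\mathcal E$. Then
$$\#\mathcal E\le\Big(\frac2{a\delta^2}\Big)^m\beta^{mn}.$$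

**Step 1: gluing psh functions backward along the orbit.** The purpose is to build one function whose total mass is known and which contains the potential of the orbit graph over $D$. Put $d_n=1$ and $d_j=\beta d_{j+1}$, so all $d_j\ge1$ and $d_0=\beta^n$. We construct continuous psh functions $\varphi_n,\varphi_{n-1},\dots,\varphi_0$ on $\mathbb C^m$ with
$$\varphi_j\ge0\quad\text{on }\mathbb C^m,\tag{6}$$
$$\varphi_j(u)=d_j\log(|u|/r)\quad\text{for }|u|\ge R,\tag{7}$$
$$\varphi_j(u)=a|u|^2+\varphi_{j+1}(f_j(u))\quad\text{for }|u|<r\text{ and }j<n .\tag{8}$$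

Let $\varphi_n=\log^+(|u|/r)$. It satisfies (6), and (7) because $R>r$. Suppose $\varphi_{j+1}$ is constructed, and put
$$g_j(u)=a|u|^2+\varphi_{j+1}(f_j(u)),\qquad u\in B_\rho .$$
This function is continuous, psh and $\ge0$. We compare it with the logarithm on the sphere $|u|=R$, where $|f_j(u)|\le LR$. Since $LR\ge R$, (7) gives $\varphi_{j+1}=d_{j+1}\log(LR/r)$ on the sphere $|v|=LR$. So by the maximum principle $\varphi_{j+1}(v)\le d_{j+1}\log(LR/r)$ for $|v|\le LR$. Hence, for $|u|=R$, using $d_{j+1}\ge1$ and $a>0$,
$$g_j(u)\le aR^2+d_{j+1}\log\frac{LR}r<d_{j+1}\Big(\log\frac Rr+\log L+2aR^2\Big)=\beta d_{j+1}\log\frac Rr=d_j\log\frac Rr .$$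
The inequality is strict and the sphere is compact. So there is $R'\in(r,R)$ with $g_j(u)<d_j\log(|u|/r)$ for $R'\le|u|\le R$. Define
$$\varphi_j(u)=\begin{cases}\max\big(g_j(u),\,d_j\log(|u|/r)\big)&|u|<R,\\ d_j\log(|u|/r)&|u|\ge R.\end{cases}$$

On $\{|u|<R\}$ this is a maximum of two psh functions. It is continuous there: away from $0$ both functions are continuous, and for $|u|<r$ the logarithm is negative while $g_j\ge0$, so the maximum is $g_j$. On $\{|u|>R'\}$ it equals $d_j\log(|u|/r)$. The two open sets cover $\mathbb C^m$, so $\varphi_j$ is continuous and psh on $\mathbb C^m$. Property (7) holds by definition. Property (6) holds because $g_j\ge0$ for $|u|<R$, and because $\log(|u|/r)>0$ for $|u|\ge R>r$. For $|u|<r$ we have just seen that $\varphi_j=g_j$, which is (8).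

**Step 2: bounding the volume of the orbit graph.** Let $F_0=\mathrm{id}$, $F_{i+1}=f_i\circ F_i$, and $D=\{u\in\mathbb C^m:|F_i(u)|<r,\ 0\le i<n\}$. Since $r<\rho$, this is an open set on which $F_0,\dots,F_n$ are defined. For $u\in D$ and $j<n$ the point $F_j(u)$ lies in $B_r$, so (8) gives $\varphi_j(F_j(u))=a|F_j(u)|^2+\varphi_{j+1}(F_{j+1}(u))$. Adding these identities for $j=0,\dots,n-1$,
$$\varphi_0=a\sum_{i=0}^{n-1}|F_i|^2+\varphi_n\circ F_n\qquad\text{on }D .$$
Both terms on the right are continuous and psh on $D$, and $dd^c|F_i|^2=\frac2\pi F_i^*\omega$. By Fact 1 on $D$,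
$$\Big(\frac{2a}\pi\Big)^m\int_D\Big(\sum_{i<n}F_i^*\omega\Big)^m\le\int_D(dd^c\varphi_0)^m\le\int_{\mathbb C^m}(dd^c\varphi_0)^m=d_0^m .$$
The last equality is Fact 2 with $\psi=d_0\log^+(|u|/r)$, which agrees with $\varphi_0$ for $|u|\ge R$ by (7) and has mass $d_0^m$ by Fact 3.

Let $\Gamma=\{(u,F_1(u),\dots,F_{n-1}(u)):u\in D\}$. A point $(u_0,\dots,u_{n-1})\in(B_r)^n$ with $u_{i+1}=f_i(u_i)$ for $0\le i\le n-2$ has $u_i=F_i(u_0)$ and $|F_i(u_0)|<r$, so $u_0\in D$. Thus $\Gamma$ is the subset of $(B_r)^n$ cut out by these equations. It is closed in $(B_r)^n$, and being a graph over $D$ it is an $m$-dimensional complex submanifold. The standard form of $\mathbb C^{mn}$ pulls back to $\sum_{i<n}F_i^*\omega$ on $D$, so Fact 4 gives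
$$\mathrm{vol}_{2m}(\Gamma)=\frac1{m!}\int_D\Big(\sum_{i<n}F_i^*\omega\Big)^m\le\frac1{m!}\Big(\frac\pi{2a}\Big)^md_0^m .$$

**Step 3: counting points on the graph.** Elements of $\mathcal E$ lie on $\Gamma$, since $\varepsilon<r$. Their mutual Euclidean distances in $\mathbb C^{mn}$ are at least $\delta$, because this distance is at least $\max_i|u_i-u_i'|$. So the open balls of radius $\delta/2$ around them are disjoint. A point $v$ of such a ball has $|v_i|<\varepsilon+\delta/2\le r$ for every $i$, so the ball lies in $(B_r)^n$. There $\Gamma$ is a closed analytic set of pure dimension $m$ through the center, and Fact 5 gives it volume at least $\frac{\pi^m}{m!}(\delta/2)^{2m}$ in the ball. Summing over any finite subset of $\mathcal E$ and comparing with Step 2,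
$$\#\mathcal E\le\Big(\frac4{\pi\delta^2}\Big)^m\Big(\frac\pi{2a}\Big)^md_0^m=\Big(\frac2{a\delta^2}\Big)^m\beta^{mn}.\qquad\blacksquare$$

## 7. Polynomial maps: translating along the orbit

We now prove Theorem 1.

**Step 1: checking the hypotheses of Proposition 4.** Fix $0<\varepsilon<r<R<\rho$, $a>0$, $0<\delta\le2(r-\varepsilon)$, $n\ge1$ and $x\in M$. Let $x_i=f^i(x)\in M$ and $f_i(u)=P(x_i+u)-P(x_i)$. If $|u|<\rho$, the segment $[x_i,x_i+u]$ lies in $\{z:\operatorname{dist}(z,M)\le\rho\}$, where $\|DP\|\le L_\rho$. So $|f_i(u)|\le L_\rho|u|$.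

**Step 2: from separated sets to spanning sets.** Let $E\subset B_n(x,\varepsilon)$ be $(n,\delta)$-separated. For $y\in E$ the sequence $u_i=f^i(y)-x_i$ satisfies $|u_i|\le\varepsilon$ and $u_{i+1}=P(x_i+u_i)-P(x_i)=f_i(u_i)$. For distinct elements of $E$ these sequences satisfy $\max_i|u_i-u_i'|\ge\delta$. Proposition 4 with $L=L_\rho$ gives $\#E\le(2/(a\delta^2))^m\beta^{mn}$. So a maximal $E$ exists, and it is $(n,\delta)$-spanning $B_n(x,\varepsilon)$. The bound does not depend on $x$:
$$\sup_{x\in M}r_n\big(f,B_n(x,\varepsilon),\delta\big)\le\Big(\frac2{a\delta^2}\Big)^m\beta^{mn}\qquad\text{for all }n .\tag{9}$$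

**Step 3: taking limits in the right order.** Take $\frac1n\log$ in (9) and let $n\to\infty$. The prefactor, which contains $a$ and $\delta$, disappears. Then let $\delta\to0$:
$$h^*(f,\varepsilon)\le m\log\beta=m\log\Big(1+\frac{\log L_\rho+2aR^2}{\log(R/r)}\Big).$$
The left side does not depend on $a,R,r$. Let $a\to0$, $R\uparrow\rho$ and $r\downarrow\varepsilon$ to get the first inequality of Theorem 1. The second is $\log(1+t)\le t$. Finally let $\rho=\frac12$ and $\varepsilon<\frac14$. Then $\frac12|\log\varepsilon|\ge\log2$, so $\log\frac1{2\varepsilon}=|\log\varepsilon|-\log2\ge\frac12|\log\varepsilon|$, and $h^*(f,\varepsilon)\le2m\log L_{1/2}/|\log\varepsilon|\le C_f/|\log\varepsilon|$. $\blacksquare$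

## 8. Real-analytic maps and the growth rate $R(f)$

We prove Theorem 2. Proposition 4 does not ask that the maps be polynomial, only that they be holomorphic on a fixed ball with $|f_i(u)|\le L|u|$. To replace $\log L$ by the asymptotic growth rate we apply it to iterates. In case (a), $Df^p$ on $M$ means the derivative of the $p$-th iterate of the given analytic map. This iterate is defined and real-analytic near $M$, because $f(M)\subset M$.

**Step 1: tail entropy of iterates.** We show
$$h^*(f,\varepsilon)\le\tfrac1p\,h^*(f^p,\varepsilon),\qquad p\ge1 .\tag{10}$$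
Given $n$, let $k=\lceil n/p\rceil$. If $j<k$, then $jp\le(k-1)p<n$, so $B_n^f(x,\varepsilon)\subset B_k^{f^p}(x,\varepsilon)$. Given $\delta$, choose $\delta'\le\delta$ such that $d(b,c)<\delta'$ implies $d(f^ib,f^ic)<\delta$ for $0\le i<p$. A set that is $(k,\delta')$-spanning $B_k^{f^p}(x,\varepsilon)$ for $f^p$ controls the times $0,\dots,kp-1$, hence the times $0,\dots,n-1$. So it is $(n,\delta)$-spanning $B_n^f(x,\varepsilon)$ for $f$. Thus $r_n(f,B_n^f(x,\varepsilon),\delta)\le r_k(f^p,B_k^{f^p}(x,\varepsilon),\delta')$. Since $k/n\to1/p$ and the limit over $\delta'$ is a supremum, (10) follows.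

The chain rule and $f(M)\subset M$ show that $p\mapsto\log\max_M\|Df^p\|$ is subadditive. So the limit in the definition of $R(f)$ exists in $[-\infty,\infty)$.

**Step 2: a claim with one distortion constant for all $p$.** There is a constant $A\ge1$, independent of $p$, such that for every $p$ and every $L>\max(1,A^2\max_M\|Df^p\|)$ there is $\rho>0$ with
$$h^*(f^p,\varepsilon)\le m\log\Big(1+\frac{\log L}{\log(\rho/(A\varepsilon))}\Big)\qquad\text{for all small }\varepsilon .\tag{11}$$

**Step 3: the claim in case (a), with $A=1$.** The map $g=f^p$ extends holomorphically to a complex neighborhood of $M$. Indeed, around each $x\in M$ its power series converges on some complex ball centered at $x$. If two such balls meet at $z$, both contain the real part of $z$, so their intersection is convex and meets $\mathbb R^m$ in a nonempty open set. There the two extensions agree, hence they agree on the whole intersection. For real matrices the complex operator norm equals the real one, since $|S(\xi+i\zeta)|^2=|S\xi|^2+|S\zeta|^2$ for real $S,\xi,\zeta$. As $L>\max_M\|Dg\|$, by continuity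 and compactness there is $\rho>0$ with $\|Dg\|\le L$ on the complex $\rho$-neighborhood of $M$. Now $f_i(u)=g(x_i+u)-g(x_i)$ on $B_\rho$, with $x_i=g^i(x)$, satisfies $|f_i(u)|\le L|u|$. The three steps of Section 7, with $g$ and $L$ in place of $P$ and $L_\rho$, give (11).

**Step 4: charts for case (b).** Take finitely many real-analytic charts $\kappa_c:W_c\to\mathbb R^m$ and compact $V_c\subset W_c$ whose interiors cover $M$. For $x\in M$ fix $c(x)$ with $x\in V_{c(x)}$, and put $\kappa_x=\kappa_{c(x)}-\kappa_{c(x)}(x)$ on $W_{c(x)}$, so that $\kappa_x(x)=0$. There are $\eta_0>0$ and $A\ge1$ such that for all $x$ the ball $B(x,\eta_0)$ lies in $W_{c(x)}$, and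
$$A^{-1}d(y,z)\le|\kappa_x(y)-\kappa_x(z)|\le A\,d(y,z)\qquad\text{for }y,z\in B(x,\eta_0),\tag{12}$$
and such that $\|D\kappa_c\|,\|(D\kappa_c)^{-1}\|\le A$ on every $V_c$. Indeed, each point of $V_c$ has a neighborhood in $W_c$ on which $\kappa_c$ is bi-Lipschitz. Finitely many of these cover $V_c$, and by the Lebesgue number lemma every ball of some radius centered in $V_c$ lies in one of them. There are finitely many $c$, and the derivative bounds hold by compactness. These choices involve only $M$, not $p$.

**Step 5: the claim in case (b).** Let $g=f^p$. For each pair $(c,c')$ the map $\kappa_{c'}\circ g\circ\kappa_c^{-1}$ is real-analytic on the open set $\kappa_c(W_c\cap g^{-1}W_{c'})$, which contains the compact set $\kappa_c(V_c\cap g^{-1}V_{c'})$. On this compact set its derivative has norm at most $A^2\max_M\|Df^p\|<L$. As in Step 3 it extends holomorphically to a complex neighborhood of the compact set, with derivative of norm at most $L$ after shrinking. There are finitely many pairs. So there is $\rho>0$ such that for every $x$ the map $g_x=\kappa_{g(x)}\circ g\circ\kappa_x^{-1}$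 is defined on the real ball of radius $\rho$ about $0$ and extends holomorphically to $B_\rho$ with $\|Dg_x\|\le L$. Since $g_x(0)=0$, we get $|g_x(u)|\le L|u|$ on $B_\rho$.

Let $\varepsilon<\eta_0$ with $A\varepsilon<\rho$, and put $x_i=g^i(x)$, $f_i=g_{x_i}$. Let $y$ be in the $(n,\varepsilon)$-Bowen ball of $x$ for $g$, so that $g^iy\in B(x_i,\eta_0)\subset W_{c(x_i)}$ for $i<n$, and let $u_i=\kappa_{x_i}(g^iy)$. By (12), $|u_i|\le A\varepsilon<\rho$. For $i\le n-2$,
$$u_{i+1}=\kappa_{g(x_i)}\big(g(g^iy)\big)=g_{x_i}(u_i)=f_i(u_i) .$$
If $y,y'$ are two points of an $(n,\delta)$-separated subset of the Bowen ball, (12) gives $\max_i|u_i-u_i'|\ge\delta/A$. Apply Proposition 4 with $A\varepsilon$ and $\delta/A$ in place of $\varepsilon$ and $\delta$, for $A\varepsilon<r<R<\rho$ and $\delta/A\le2(r-A\varepsilon)$. The number of points is at most $(2A^2/(a\delta^2))^m\beta^{mn}$. Letting $n\to\infty$, then $\delta\to0$, then $a\to0$, $R\uparrow\rho$, $r\downarrow A\varepsilon$ gives (11).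

**Step 6: letting $p\to\infty$.** Since $\log(1+t)\le t$ and $|\log\varepsilon|/\log(\rho/(A\varepsilon))\to1$ as $\varepsilon\to0$, (10) and (11) give, for each $p$ and each admissible $L$,
$$\limsup_{\varepsilon\to0}h^*(f,\varepsilon)|\log\varepsilon|\le\frac1p\limsup_{\varepsilon\to0}h^*(f^p,\varepsilon)|\log\varepsilon|\le\frac{m\log L}p .$$
Let $L\downarrow\max(1,A^2\max_M\|Df^p\|)$. The right side becomes $m\max\big(0,\frac{2\log A}p+\frac1p\log\max_M\|Df^p\|\big)$, and as $p\to\infty$ it tends to $mR(f)$. Here it matters that $A$ does not depend on $p$. $\blacksquare$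

## 9. Two-sided bounds for the coordinatewise quadratic map

It remains to assemble Theorem 3. The lower bound is (2), and the middle inequality follows from (1). For the upper bound we need $R(F)$. The matrix $DF^n(x)$ is diagonal with entries $(\ell^n)'(x_k)$. Since $|\ell'(t)|=|4-8t|\le4$ on $[0,1]$, we have $\|DF^n\|\le4^n$. At the fixed point $0$ we have $\ell'(0)=4$, so equality holds there. Hence $R(F)=\log4=2\log2$, and Theorem 2(a) gives
$$\limsup_{\varepsilon\to0}h^*(F,\varepsilon)|\log\varepsilon|\le2m\log2 .\qquad\blacksquare$$
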